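
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Two non-congruent minimal surfaces of genus two\\ in the space-form $\mathbb S^3/(Q_8\times\mathbb Z_3)$}


\begin{abstract}
It was conjectured that each round spherical space-form of Heegaard genus $2$ contains exactly one embedded minimal surface of genus $2$ up to isometry. We show that this fails for $\mathbb S^3/(Q_8\times\mathbb Z_3)$. Two families of closed minimal surfaces in $\mathbb S^3$ are built from Plateau discs bounded by right-angled geodesic polygons and the half-turns about the edges. In $\mathbb S^3/(Q_8\times\mathbb Z_3)$ each family contributes a surface of genus $2$. One and the same isometry of the quotient preserves the two sides of the first surface and exchanges the two sides of the second, because it is a product of two half-turns in one construction and of three in the other.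
\end{abstract}

\section{The question and the answer}

A \emph{round spherical space-form} is a closed three-manifold $M=\mathbb S^3/\Gamma$, where $\Gamma\subset SO(4)$ is a finite group acting freely on the unit sphere $\mathbb S^3\subset\mathbb R^4$, with the quotient metric of constant curvature $1$. Its \emph{Heegaard genus} is the least genus of a closed surface that cuts $M$ into two handlebodies. In this paper a \emph{minimal surface of genus $2$} in $M$ is a closed, connected, orientable, smoothly embedded minimal surface of genus $2$. Two of them are identified if an isometry of $M$ carries one to the other. The source of the following conjecture is \cite{KL}.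

\medskip\noindent\textbf{Conjecture.} \emph{Each round spherical space-form of Heegaard genus $2$ admits exactly one embedded minimal surface of genus $2$, up to ambient isometry.}

\medskip
An isometry of $M$ lifts to an element of $O(4)$ that normalizes $\Gamma$. Two $\Gamma$-invariant surfaces in $\mathbb S^3$ can therefore be distinguished by the way in which they sit relative to $\Gamma$, even if they look alike otherwise. This is what we use.

\begin{theorem}\label{main}
Let $\Gamma=Q_8\times\mathbb Z_3\subset U(2)$ be generated by $e^{2\pi i/3}$, $\mathrm{diag}(i,-i)$ and $(z,w)\mapsto(w,-z)$. The space-form $\mathbb S^3/\Gamma$ has Heegaard genus $2$ and contains two embedded minimal surfaces of genus $2$ that are not related by any isometry. In particular the conjecture is false.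
\end{theorem}

\subsection*{A toy case: two tori and the scalar $i$}
Write $\mathbb S^3=\{(z,w)\in\mathbb C^2:|z|^2+|w|^2=1\}$. A unit complex number $e^{i\tau}$ also denotes the isometry $(z,w)\mapsto(e^{i\tau}z,e^{i\tau}w)$, called a \emph{scalar}. Consider the tori
$$T_0=\{\mathrm{Im}(z\bar w)=0\},\qquad T_1=\{\mathrm{Im}(zw)=0\}.$$
They are congruent, by $(z,w)\mapsto(z,\bar w)$. The scalar $i$ preserves both. Replacing $(z,w)$ by $(iz,iw)$ leaves $\mathrm{Im}(z\bar w)$ unchanged and changes the sign of $\mathrm{Im}(zw)$. So $i$ preserves each component of $\mathbb S^3\setminus T_0$ and exchanges the components of $\mathbb S^3\setminus T_1$. This does not contradict the congruence, which conjugates $i$ to the different isometry $\mathrm{diag}(i,-i)$.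

Now allow only congruences that normalize a finite group whose center is generated by a scalar $\zeta\ne\pm1$ and in which $\zeta$ can only be conjugated to $\zeta^{\pm1}$. Such a congruence $\Phi$ satisfies $\Phi\zeta\Phi^{-1}=\zeta^{\pm1}$, hence it normalizes the group of \emph{all} scalars (Lemma~\ref{scalars}), and $\Phi i\Phi^{-1}=i^{\pm1}$. No such $\Phi$ can carry $T_0$ to $T_1$. For $Q_8$ alone this argument gives nothing, since the center $\{\pm1\}$ commutes with everything; the factor $\mathbb Z_3$ makes the group remember the complex structure.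

The torus $T_1$ is not invariant under $e^{i\pi/3}\in\Gamma$, so it gives nothing in $\mathbb S^3/\Gamma$. We need surfaces that are $\Gamma$-invariant with the right Euler characteristic and still show the contrast between $T_0$ and $T_1$.

\subsection*{The idea: the same isometry as a word of even and of odd length}
The \emph{half-turn} about a great circle $\Pi\cap\mathbb S^3$, with $\Pi\subset\mathbb R^4$ a plane, is the linear map that is $1$ on $\Pi$ and $-1$ on $\Pi^\perp$. If a closed connected embedded surface $\Sigma\subset\mathbb S^3$ contains an arc of the circle and is preserved by the half-turn, then the half-turn reverses the normal of $\Sigma$ along the arc. So it exchanges the two components of $\mathbb S^3\setminus\Sigma$. We construct $\Sigma$ as follows: take a least-area disc bounded by a right-angled geodesic polygon, and move it by the group generated by the half-turns about the edges. Then \emph{a word in these generators preserves or exchanges the sides of $\Sigma$ according to the parity of its length.}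

For $\Gamma=Q_8\times\mathbb Z_3$ the relevant isometry is $c=e^{i\pi/6}$.
\begin{itemize}
\item The first surface, before it is moved by a diagonal unitary matrix (which commutes with $c$), will contain arcs of the great circles fixed by $r_\pm(z,w)=e^{\pm i\pi/12}(\bar z,\bar w)$, and $r_\pm$ are generators. Since $r_+r_-(z,w)=e^{i\pi/12}\,\overline{e^{-i\pi/12}}\,(z,w)$, we have $c=r_+r_-$: two half-turns, and the sides are preserved.
\item The second surface will contain arcs of the circles $\{w=z\}$ and $\{w=\bar z\}$ and of the circle fixed by $r_2(z,w)=e^{i\pi/6}(\bar z,\bar w)$. The half-turns about the first two are $\sigma_+(z,w)=(w,z)$ and $\sigma_-(z,w)=(\bar w,\bar z)$, so $\sigma_-\sigma_+(z,w)=(\bar z,\bar w)$ and $c=r_2\sigma_-\sigma_+$: three half-turns, and the sides are exchanged.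
\end{itemize}
What remains is to show that such surfaces exist and have quotients of genus $2$. A closed surface made of right-angled $n$-gons, two at each edge and four at each vertex, has Euler characteristic $1-\frac n2+\frac n4=1-\frac n4$ per polygon. The quotient must have Euler characteristic $-2$. The first surface uses hexagons, four of them modulo $\Gamma$; the second uses pentagons, eight of them modulo $\Gamma$.

Both constructions work in families. For even $q\ge2$ and odd $p\ge1$ with $\gcd(p,q)=1$ let
$$\Gamma_{q,p}=\big\langle e^{2\pi i/p},\ \mathrm{diag}(e^{i\pi/q},e^{-i\pi/q}),\ (z,w)\mapsto(w,-z)\big\rangle\subset U(2)\subset SO(4).$$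
Thus $\Gamma=\Gamma_{2,3}$.

\begin{theorem}\label{thmA}
For each odd $l\ge3$ there is a closed connected embedded minimal surface $\hat A_l\subset\mathbb S^3$, invariant under a group conjugate by a diagonal unitary matrix to $\Gamma_{2,l}$ which preserves both components of $\mathbb S^3\setminus\hat A_l$; the quotient is an embedded orientable minimal surface of genus $2$. The scalar $e^{i\pi/(2l)}$ preserves $\hat A_l$ and \emph{preserves} each component of $\mathbb S^3\setminus\hat A_l$.
\end{theorem}

\begin{theorem}\label{thmB}
For each even $q\ge2$, with $p=q+1$, there is a closed connected embedded minimal surface $\hat B_q\subset\mathbb S^3$, invariant under $\Gamma_{q,p}$, which preserves both components of $\mathbb S^3\setminus\hat B_q$; the quotient is an embedded orientable minimal surface of genus $2$. The scalar $e^{i\pi/(2p)}$ preserves $\hat B_q$ and \emph{exchanges} the components of $\mathbb S^3\setminus\hat B_q$.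
\end{theorem}

Section~\ref{sec:red} deduces Theorem~\ref{main} from these two. Section~\ref{sec:tools} collects the tools: barriers, the Plateau problem, reflection, corners, assembly. Sections~\ref{sec:A} and~\ref{sec:B} prove Theorems~\ref{thmA} and~\ref{thmB}.

\section{The space-forms, and the proof of the main theorem}\label{sec:red}

\begin{lemma}\label{spaceforms}
$\Gamma_{q,p}$ has order $4pq$ and acts freely on $\mathbb S^3$, and $\mathbb S^3/\Gamma_{q,p}$ has Heegaard genus $2$.
\end{lemma}

\begin{proof}
The last two generators lie in $SU(2)$ and generate the binary dihedral group $D^*_{4q}$ of order $4q$ ($D^*_8=Q_8$), whose elements have orders prime to $p$. The first generator is central of order $p$. Hence $\Gamma_{q,p}=D^*_{4q}\times\mathbb Z_p$. Suppose $\gamma\omega^k$ has eigenvalue $1$, where $\gamma\in D^*_{4q}$ and $\omega=e^{2\pi i/p}$. Then $\omega^{-k}$ is an eigenvalue of $\gamma$, so its order is prime to $p$; it also divides $p$. Hence $\omega^k=1$, $\gamma$ has eigenvalue $1$, and $\gamma=1$ because $\gamma\in SU(2)$.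

Let $M=\mathbb S^3/\Gamma_{q,p}$. A splitting of genus at most $1$ would make $\pi_1(M)\cong\Gamma_{q,p}$ cyclic, which it is not. It remains to find a splitting of genus $2$. The scalars commute with $\Gamma_{q,p}$, so the circle of scalars acts on $M$ without fixed points. The image of $\Gamma_{q,p}$ in $PU(2)=SO(3)$ is dihedral of order $2q$, so the orbit map is a Seifert fibration $\varpi:M\to S^2(2,2,q)$ with oriented fibers. Let $x_1,x_2,x_3$ be the cone points. Over a disc with at most one cone point the total space is a solid torus. Choose disjoint discs $B_i\ni x_i$, $i=1,2$, and a strip $\alpha\times[-1,1]$, with $\alpha$ an arc, that meets $B_1$ and $B_2$ exactly in its two ends $\partial\alpha\times[-1,1]$, so that $B=B_1\cup(\alpha\times[-1,1])\cup B_2$ is a disc in $S^2\setminus\{x_3\}$. Trivialize $\varpi$ over the strip and write $S^1=J\cup J'$ with two intervals having common endpoints. Then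
$$V=\varpi^{-1}(B_1)\cup\varpi^{-1}(B_2)\cup(\alpha\times[-1,1]\times J')$$
consists of two solid tori joined by a $1$-handle, so it is a handlebody of genus $2$. The closure of its complement is the solid torus $\varpi^{-1}(\overline{S^2\setminus B})$ together with $\alpha\times[-1,1]\times J$, attached along the two discs $\alpha\times\{\pm1\}\times J$. This is a solid torus with a $1$-handle, again a handlebody of genus $2$.
\end{proof}

\begin{lemma}\label{scalars}
Let $\zeta=e^{i\alpha}$ be a scalar with $\sin\alpha\ne0$, and let $\Phi\in O(4)$ satisfy $\Phi\zeta\Phi^{-1}=\zeta^{\epsilon}$, $\epsilon=\pm1$. Then $\Phi e^{i\tau}\Phi^{-1}=e^{i\epsilon\tau}$ for all $\tau$.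
\end{lemma}

\begin{proof}
Let $J$ be multiplication by $i$. Then $\zeta^{\pm1}=\cos\alpha\pm\sin\alpha\,J$, so $\Phi J\Phi^{-1}=\epsilon J$, and $e^{i\tau}=\cos\tau+\sin\tau\,J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{main} from Theorems~\ref{thmA} and~\ref{thmB}]
Let $\Gamma=\Gamma_{2,3}$ and $c=e^{i\pi/6}$. The Heegaard genus is $2$ by Lemma~\ref{spaceforms}. Let $\hat A$ be the image of $\hat A_3$ under the diagonal unitary matrix that conjugates its group to $\Gamma$. This matrix commutes with $c$, so $c$ preserves each component of $\mathbb S^3\setminus\hat A$. Let $\hat B=\hat B_2$; here $p=3$, so $c$ exchanges the components of $\mathbb S^3\setminus\hat B$.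

Suppose an isometry of $\mathbb S^3/\Gamma$ takes $\hat A/\Gamma$ to $\hat B/\Gamma$. It lifts to $\Phi\in O(4)$ with $\Phi\Gamma\Phi^{-1}=\Gamma$ and $\Phi\hat A=\hat B$. The center of $\Gamma\cong Q_8\times\mathbb Z_3$ is $\{\pm1\}\times\mathbb Z_3$, cyclic of order $6$ and generated by the scalar $\zeta=e^{i\pi/3}$. Conjugation by $\Phi$ preserves the center and takes $\zeta$ to a generator of it. The only generators of a cyclic group of order $6$ are $\zeta^{\pm1}$, so $\Phi\zeta\Phi^{-1}=\zeta^{\pm1}$, and Lemma~\ref{scalars} gives $\Phi c\Phi^{-1}=c^{\pm1}$. The left side preserves each component of $\mathbb S^3\setminus\hat B$, the right side exchanges them: a contradiction.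
\end{proof}

\section{Tools}\label{sec:tools}

We use the coordinates $z=\cos\rho\,e^{i\theta_1}$, $w=\sin\rho\,e^{i\theta_2}$, $0\le\rho\le\frac\pi2$, in which the metric is $d\rho^2+\cos^2\!\rho\,d\theta_1^2+\sin^2\!\rho\,d\theta_2^2$. Put
$$C_1=\{w=0\},\qquad C_2=\{z=0\},\qquad T=\{\rho=\tfrac\pi4\}.$$
The curves on which $\theta_1,\theta_2$ are constant are geodesics, called \emph{rays}. Products of maps act from right to left.

A map $F$ from a planar domain to $\mathbb S^3\subset\mathbb R^4$ is \emph{conformal} if $F_\zeta\cdot F_\zeta=0$ (complex bilinear product, $\zeta=x+iy$) and \emph{harmonic} if $\Delta_0F=-|dF|^2F$, with $\Delta_0$ the flat Laplacian. Put $\lambda=\frac12|dF|^2$. Where $\lambda>0$ such an $F$ is an immersion onto a minimal surface with metric $\lambda|d\zeta|^2$.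

\subsection{Test functions and barriers}

A \emph{test function} is the restriction to $\mathbb S^3$ of a linear function on $\mathbb R^4$, or of $x^TQx$ with $Q$ symmetric, $\mathrm{tr}\,Q=0$ and $Q^2=\frac14I$. Examples of the second kind are
$$v_T=\tfrac12(|z|^2-|w|^2),\quad \mathrm{Im}(e^{-ia}w\bar z),\quad\mathrm{Im}(e^{-ia}z\bar w),\quad\mathrm{Im}(e^{-ia}zw).$$
The zero set of a nonzero test function is a great sphere or congruent to $T$. So it is a smooth closed minimal surface, and the differential of the function does not vanish on it. The point of the next lemma is that a minimal surface on one side of it obeys the maximum principle for the test function itself.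

\begin{lemma}\label{maxprin}
Let $F$ be conformal harmonic, $f$ a test function and $u=f\circ F$. Then $|\Delta_0u|\le14\lambda|u|+3\sqrt\lambda\,|\nabla_0u|$. Hence, where $\lambda$ is bounded and $u\ge0$: an interior zero of $u$ forces $u\equiv0$ (strong maximum principle), and if $u>0$ inside then $u$ has nonzero inner normal derivative at each boundary zero on a smooth boundary arc where $F$ is smooth (Hopf lemma).
\end{lemma}

\begin{proof}
For linear $f$ we have $\Delta_0u=-2\lambda u$. Let $f=v$ be quadratic with matrix $Q$.

Where $\lambda>0$, let $\nu$ be the unit normal in $\mathbb S^3$ of the image $\Sigma$. The mean curvature vector of $\Sigma$ in $\mathbb R^4$ is $-2x$, and the gradient and Hessian of $x^TQx$ are $2Qx$ and $2Q$, so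
$$\Delta_\Sigma v=2\big(\mathrm{tr}\,Q-Q(x,x)-Q(\nu,\nu)\big)-4v=-6v-2Q(\nu,\nu).$$
Let $n=2Qx$. Then $|n|^2=4x^TQ^2x=1$ and $n\cdot x=2v$, hence $1=|\nabla_\Sigma v|^2+(n\cdot\nu)^2+4v^2$. Choose the sign of $\nu$ so that $n\cdot\nu\ge0$. Then
$$|n-\nu|^2=2-2n\cdot\nu\le2\big(1-(n\cdot\nu)^2\big)=2\big(|\nabla_\Sigma v|^2+4v^2\big).$$
Moreover $Q(n,n)=4x^TQ^3x=v$, and since $Q$ has operator norm $\frac12$,
$$|Q(\nu,\nu)-Q(n,n)|=|Q(\nu-n,\nu+n)|\le|\nu-n|\le\sqrt2\,|\nabla_\Sigma v|+2\sqrt2\,|v|.$$
Thus $|\Delta_\Sigma v|\le(8+4\sqrt2)|v|+2\sqrt2\,|\nabla_\Sigma v|$. Insert $\Delta_0=\lambda\Delta_\Sigma$ and $|\nabla_0u|=\sqrt\lambda\,|\nabla_\Sigma v|$. Where $\lambda=0$ we have $dF=0$ and $\Delta_0F=0$, so $\Delta_0u=0$.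

The inequality says that $\Delta_0u+b\cdot\nabla u+\gamma u=0$ with measurable $b,\gamma$ satisfying $|b|\le3\sqrt\lambda$, $|\gamma|\le14\lambda$. If $u\ge0$, then $\Delta_0u+b\cdot\nabla u-\gamma^-u=-\gamma^+u\le0$. The zero-order coefficient on the left is nonpositive, and \cite[Theorem 3.5 and Lemma 3.4]{GT} apply at zeros of $u$.
\end{proof}

\subsection{The Plateau problem in a barrier domain}

\begin{definition}\label{barrier}
A compact set $N\subset\mathbb S^3$ is a \emph{barrier domain} with functions $f_1,\dots,f_m$ if, for some open $U\supset N$, $N=\{x\in U:f_i(x)\ge0\text{ for all }i\}$ with nonzero test functions $f_i$, and at each point of $\partial N$ the differentials of the \emph{active} $f_i$ (those vanishing there) are linearly independent on $T_x\mathbb S^3$.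
\end{definition}

\begin{theorem}[Meeks--Yau {\cite[Theorem 1]{MY}}]\label{MYthm}
Let $N$ be a compact domain in a $3$-manifold $\hat N$ whose boundary consists of faces $H_i$ of nonnegative mean curvature meeting at interior dihedral angles $<\pi$, each $H_i$ being contained in a smooth surface $\bar H_i\subset\hat N$ with $\partial\bar H_i\subset\partial\hat N$ and $\bar H_i\cap N=H_i$. Let $\beta\subset\partial N$ be a rectifiable Jordan curve contractible in $N$. Then $\beta$ bounds a least-area disc in $N$, and every such disc is embedded: it is the image of an injective continuous $F:\overline{\mathbb D}\to N$ that is a conformal harmonic immersion in $\mathbb D$.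
\end{theorem}

\begin{proposition}\label{plateau}
Let $N$ be a contractible barrier domain with functions $f_i$, and $\beta\subset\partial N$ a Jordan curve that is a geodesic polygon and is contained in no single $\{f_i=0\}$. Then $\beta$ bounds a least-area disc in $N$. Every such disc $D$ is the image of an $F$ as in Theorem~\ref{MYthm}, with finite energy, and every $f_i$ is positive on $\mathrm{int}\,D:=F(\mathbb D)$.
\end{proposition}

\begin{proof}
By independence $N$ is locally diffeomorphic to an intersection of half-spaces, so dihedral angles lie in $(0,\pi)$. The faces $H_i=N\cap\{f_i=0\}$ are minimal; they lie in $\partial N$, because $f_i$ changes sign at each of its zeros. Choose a small compact neighborhood $\hat N\subset U$ of $N$ whose boundary is smooth and transverse to the smooth surfaces $\{f_i=0\}$, and let $\bar H_i=\hat N\cap\{f_i=0\}$. Then $\bar H_i\cap N=H_i$, and Theorem~\ref{MYthm} applies. Since $F$ is conformal, its energy equals its area, which is finite. Finally $f_i\circ F\ge0$; an interior zero would give $f_i\circ F\equiv0$ by Lemma~\ref{maxprin}, hence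 $\beta\subset\{f_i=0\}$.
\end{proof}

\subsection{Reflection in a great circle}

A Plateau solution is only continuous at its boundary. The following lemma extends it across geodesic edges.

\begin{lemma}\label{reflection}
Let $F$ be continuous on $\{|\zeta|<1,\ y\ge0\}$, conformal harmonic into $\mathbb S^3$ with finite energy for $y>0$, and let it map $\{y=0\}$ into a great circle. Let $r$ be the half-turn about that circle. Then $\hat F(x,y)=F(x,y)$ for $y\ge0$, $\hat F(x,y)=rF(x,-y)$ for $y<0$, is a smooth conformal harmonic map.
\end{lemma}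

\begin{proof}
Split $\mathbb R^4=\Pi\oplus\Pi^\perp$ with $\Pi\cong\mathbb C$ the plane of the circle, and $F=(F',F'')$; so $r=(1,-1)$ and $F''=0$ on $y=0$. Only smoothness near the diameter is in question. Work locally there, where $|F''|\le\frac12$, and write $F'=Re^{i\xi}$ with $R=\sqrt{1-|F''|^2}$ and $\xi$ continuous. Since $RR_\zeta=-F''\cdot F''_\zeta$, conformality reads
\begin{equation}\label{conf}
R^2\xi_\zeta^2=-F''_\zeta\cdot F''_\zeta-R^{-2}(F''\cdot F''_\zeta)^2 .
\end{equation}
As $\xi$ is real, $|\xi_\zeta|^2=\frac14|\nabla\xi|^2$, so \eqref{conf} gives $|\nabla F|^2\le C|\nabla F''|^2$.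

\emph{The normal part.} Extend $F''$ oddly and $|\nabla F|^2$ evenly in $y$. The extension of $F''$ is continuous and in $W^{1,2}$, and it solves $\Delta F''=-|\nabla F|^2F''$ weakly: an even test function contributes $0$ to both sides, and an odd one vanishes on $y=0$ and is admissible on the half-disc. Hence $|\Delta F''|\le C|\nabla F''|^2$. A continuous weak $W^{1,2}$ solution of such a system is $C^{1,\alpha}$ \cite{LU}.

\emph{The tangential part.} Now the right side of \eqref{conf} is continuous up to $y=0$. There $F''=0$ and $F''_\zeta=-\frac i2F''_y$, so it equals $\frac14|F''_y|^2\ge0$; also $R\to1$ as $y\to0$. Since $4\xi_\zeta^2=\xi_x^2-\xi_y^2-2i\xi_x\xi_y$, as $y\to0$ we have, locally uniformly, $\xi_x\xi_y\to0$, while $\xi_x^2-\xi_y^2$ tends to a nonnegative limit. If $\xi_y^2\ge\varepsilon>0$ along a sequence, then $\xi_x\to0$ along it and the limit would be at most $-\varepsilon$; so $\xi_y\to0$. The component of the harmonic map equation along the circle is $\mathrm{div}(R^2\nabla\xi)=0$ for $y>0$. Since the flux $R^2\xi_y$ tends to $0$, the even extension of $\xi$ solves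 this equation weakly across $y=0$, with the $C^{1,\alpha}$ coefficient $R^2=1-|F''|^2$.

Elliptic regularity for the pair $(\xi,F'')$, applied repeatedly, gives smoothness. Since $\hat F$ is conformal and harmonic for $y\neq0$, it is so everywhere by continuity.
\end{proof}

\subsection{Right-angled corners}

At a vertex with interior angle $\frac\pi2$ the half-turns about the two edges commute, so one can reflect in both. What must be excluded is that the disc turns through more than a quarter-turn at the vertex, which would produce a branch point; hypothesis (b) below does this, and (a) excludes branch points on edges.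

\begin{lemma}\label{corner}
Let $D=F(\overline{\mathbb D})$ be a least-area disc as in Proposition~\ref{plateau}, bounded by a geodesic polygon all of whose angles are $\pi/2$. Assume:
\begin{itemize}
\item[(a)] for each open edge some test function is $\ge0$ on $D$, positive on $\mathrm{int}\,D$ and $0$ on the edge;
\item[(b)] at each vertex $x$, with edge directions $u_0\perp u_1$, some test function $f$ is $\ge0$ on $D$ with $f(x)=0$ and $df|_{\mathrm{span}(u_0,u_1)}\ne0$.
\end{itemize}
Then $F$ is a smooth immersion up to the open edges and extends past them by half-turns. Near each vertex, $D$ and its three images under the group $V_4$ generated by the two half-turns are the four quarter-disc images of one smooth conformal immersion of a disc.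
\end{lemma}

\begin{proof}
The extension across open edges is Lemma~\ref{reflection}. With the function of (a), the Hopf lemma gives $dF\ne0$ on the open edges, and $F$ is conformal there.

Near a vertex use a conformal quarter-disc $\{x,y\ge0\}$ as parameter domain and reflect in both edges, which is consistent because the half-turns commute. The result is a continuous map of a disc, of finite energy, conformal harmonic off the origin. A point has zero capacity, so the map is weakly harmonic; being continuous it is smooth, and real analytic. Denote it again by $F$, and let $P$ be the lowest-order homogeneous term of $F-F(0)$, of degree $m\ge1$. Since $\Delta_0F=-2\lambda F$ vanishes to order at least $2m-2>m-2$, $P$ is harmonic, so in polar coordinates $\zeta=\varrho e^{i\tau}$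
$$P=\mathrm{Re}\big((a-ib)\zeta^m\big)=\varrho^m(a\cos m\tau+b\sin m\tau),\qquad a-ib\ne0 .$$
The lowest-order term of $F_\zeta\cdot F_\zeta=0$ gives $(a-ib)\cdot(a-ib)=0$, i.e.\ $a\perp b$ and $|a|=|b|$. Along $\tau=0$ the leading vector is $a$, so $a$ is parallel to $u_0$. Along $\tau=\frac\pi2$ it is $\pm a$ if $m$ is even and $\pm b$ if $m$ is odd, and it is parallel to $u_1\perp u_0$. So $m$ is odd and $\mathrm{span}(a,b)=\mathrm{span}(u_0,u_1)$. If $m\ge3$, the directions $a\cos m\tau+b\sin m\tau$ sweep an angle $\ge\frac{3\pi}2>\pi$ for $0<\tau<\frac\pi2$, so $df<0$ on one of them, and $f<0$ somewhere on $D$: a contradiction. Hence $m=1$, and the map is an immersion at $0$.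
\end{proof}

\subsection{Assembling a closed surface}

\begin{proposition}\label{assembly}
Let $D$ be as in Lemma~\ref{corner}, bounded by an $n$-gon $\beta$, and let $G\subset O(4)$ be a finite group generated by the half-turns about the edges of $\beta$. Suppose $G$ permutes simply transitively a family of pairwise disjoint open sets (\emph{tiles}), that $\mathrm{int}\,D$ lies in one tile, and that each polygon $g\beta$, $g\in G$, is disjoint from all tiles. Suppose that each open edge of a polygon $g\beta$ is met by exactly two of the discs $gD$ and is an edge of both, and that each vertex lies on exactly four of them and is a vertex of each. Then $\Sigma=\bigcup_{g\in G}gD$ is a smooth closed connected embedded minimal surface with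
$$\chi(\Sigma)=|G|\left(1-\tfrac n4\right).$$
Each generating half-turn exchanges the two components of $\mathbb S^3\setminus\Sigma$. So a product of generators preserves each component if the number of factors is even and exchanges them if it is odd.
\end{proposition}

\begin{proof}
The discs have disjoint interiors, and these interiors are disjoint from all polygons. Let $r$ be the half-turn about an edge of $gD$. It lies in $G$, being a conjugate of a generator, and by simple transitivity it moves the tile of $gD$ to a different one. So $rgD\ne gD$ has the same edge and is the second disc there; by Lemma~\ref{corner} the two discs form a smooth surface along the open edge. At a vertex of $gD$ the group $V_4$ lies in $G$ and by simple transitivity moves $gD$ to four different discs, which are all the discs at the vertex; by Lemma~\ref{corner} they form a smooth disc. Since each disc is compact and $F$ is injective, no other part of $\Sigma$ comes near the point considered. Hence $\Sigma$ is a smooth closed embedded minimal surface. It is connected because $gD$ and $g\gamma D$ share an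 edge for each generator $\gamma$. It has $|G|$ faces, $n|G|/2$ edges and $n|G|/4$ vertices.

A closed connected embedded surface in $\mathbb S^3$ has exactly two complementary components. A half-turn about an edge preserves $\Sigma$ and acts by $-1$ on the plane normal to the edge, which contains the normal of $\Sigma$. So it exchanges the components.
\end{proof}

\section{The hexagon surfaces $\hat A_l$}\label{sec:A}

Let $l\ge3$ be odd, $\eta=\frac\pi{8l}\le\frac\pi{24}$, and $\varphi=\theta_2-\theta_1$. The picture to keep in mind is the union of the two tori on which $\varphi\in\pi\mathbb Z$, respectively $\varphi\in\frac\pi2+\pi\mathbb Z$. Both are invariant under all scalars, and they cross at right angles along $C_1$ and $C_2$. The surface $\hat A_l$ resolves this crossing periodically. Accordingly we work in the box (containing the arc $|\theta_1|\le\eta$ of $C_1$)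
$$\Omega=\{\rho\le\tfrac\pi4,\ |\theta_1|\le\eta,\ 0\le\varphi\le\tfrac\pi2\}.$$
Put $P_\pm=(e^{\pm i\eta},0)$ and $X^k_\pm=\frac1{\sqrt2}(e^{\pm i\eta},i^ke^{\pm i\eta})$ for $k=0,1$. Let $\mathcal H$ be the hexagon $P_+X^0_+X^0_-P_-X^1_-X^1_+P_+$ whose edges are the rays $P_\pm X^k_\pm$ ($\theta_1=\pm\eta$, $\varphi=\frac{k\pi}2$) and the arcs $X^k_-X^k_+$ of the great circles $\{w=i^kz\}$; see Figure~\ref{fig:hex}. The two rays at $P_\pm$ leave in directions differing by $\frac\pi2$, and at $X^k_\pm$ a ray, which is orthogonal to $T$, meets an arc in $T$. So all angles are $\pi/2$. Clearly $\mathcal H\subset\partial\Omega$.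

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (0,0)--(0,2);
\draw[dashed] (3.4,-1.6)--(4.3,1.1);
\draw[dashed] (3.4,0.4)--(4.3,3.1);
\draw[very thick] (0,0)--(4.3,1.1)--(4.3,3.1)--(0,2);
\draw[white,line width=5pt] (0.5,1.765)--(3.2,0.494);
\draw[very thick] (0,2)--(3.4,0.4)--(3.4,-1.6)--(0,0);
\node[left] at (0,0) {$P_-$};
\node[left] at (0,2) {$P_+$};
\node[left] at (-0.1,1) {$C_1$};
\node[below] at (3.4,-1.6) {$X^0_-$};
\node[below left] at (3.35,0.35) {$X^0_+$};
\node[right] at (4.3,1.1) {$X^1_-$};
\node[right] at (4.3,3.1) {$X^1_+$};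
\end{tikzpicture}
\caption{Schematic view of the box $\Omega$, a wedge with edge $P_-P_+$ on $C_1$ (left) and a face on the torus $T$ (right, with corners $X^k_\pm$). Bold: the right-angled hexagon bounding the Plateau disc, made of the four corner rays of the box and two arcs on $T$. Dashed: the other edges of the box.}
\label{fig:hex}
\end{figure}

\subsection{The disc}

With $U=\{\mathrm{Re}\,z>0\}$, the compact set $\Omega$ is given by $f\ge0$ for the five test functions
$$v_T,\qquad \pm\mathrm{Im}(e^{\pm i\eta}\bar z)=\cos\rho\,\sin(\eta\mp\theta_1),\qquad \mathrm{Im}(w\bar z)=\tfrac12\sin2\rho\sin\varphi,\qquad \mathrm{Re}(w\bar z)=\tfrac12\sin2\rho\cos\varphi .$$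
The active differentials are independent. For $\rho>0$ they are nonzero multiples of $d\rho$, of $d\theta_1$ (at most one of the two spheres is active) and of $d\varphi$ (at most one of the last two functions is active). At $P_\theta=(e^{i\theta},0)$ the last two functions have differentials $\mathrm{Im}(e^{-i\theta}dw)$, $\mathrm{Re}(e^{-i\theta}dw)$, and at most one sphere is active there, with differential a nonzero multiple of $d\theta_1$. So $\Omega$ is a barrier domain. Moving $\varphi$ linearly to $\frac\pi4$ with $\rho,\theta_1$ fixed retracts $\Omega$ to a rectangle, so it is contractible. None of the five functions vanishes on all of $\mathcal H$: $v_T$ is nonzero at $P_\pm$, each sphere function is nonzero at one of $P_\pm$, $\mathrm{Im}(w\bar z)\ne0$ at $X^1_\pm$, and $\mathrm{Re}(w\bar z)\ne0$ at $X^0_\pm$. Proposition~\ref{plateau} gives a least-area disc $D\subset\Omega$ with $\partial D=\mathcal H$ and $0<\rho<\frac\pi4$, $|\theta_1|<\eta$, $0<\varphi<\frac\pi2$ on $\mathrm{int}\,D$.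

Lemma~\ref{corner} applies. For (a) use $\pm\mathrm{Im}(e^{\pm i\eta}\bar z)$ on the rays $\theta_1=\pm\eta$ and $v_T$ on the two arcs. For (b) use $\mathrm{Im}(w\bar z)$ at $P_\pm$, where the plane of the edge directions is the $w$-plane, and $v_T$ at $X^k_\pm$, where $\partial_\rho$ is an edge direction and $dv_T(\partial_\rho)\ne0$.

\subsection{Uniqueness of the disc}

The group of order $8l$ by which we shall divide is not contained in the group generated by the half-turns about the edges of $\mathcal H$. We also need the symmetry
$$t(z,w)=(\bar z,i\bar w),\qquad (\theta_1,\varphi)\mapsto(-\theta_1,\tfrac\pi2-\varphi),$$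
which preserves $\Omega$ and $\mathcal H$ and exchanges the parts $k=0,1$ of $\mathcal H$. A Plateau solution need not inherit a symmetry of its boundary, unless it is unique. We prove uniqueness by sliding one solution along the orbits of a one-parameter group of rotations.

Write $z=x_1+iy_1$, $w=e^{i\pi/4}(x_2+iy_2)$ and $\psi=\theta_2-\frac\pi4$. Then $t$ changes the signs of $y_1,y_2$ and fixes $x_1,x_2$. In $\Omega$ we have $|\psi-\theta_1|\le\frac\pi4$, so $|\psi|\le\frac\pi4+\eta<\frac\pi2$. Hence $x_1>0$, $x_2\ge0$, and $x_2>0$ if $w\ne0$. Write $(x_1,x_2)=r(\cos\chi,\sin\chi)$; on $\Omega$, $r>0$ and $\chi\in[0,\frac\pi2)$. Let $Y_s$ be the rotation by $s$ in the $(x_1,x_2)$-plane, $\chi\mapsto\chi+s$.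

\begin{lemma}\label{slide}
If $P\in\mathcal H$ and $P'\in\Omega$ have the same $(y_1,y_2)$, then $P'=P$.
\end{lemma}

\begin{proof}
Both points have the same $r=\sqrt{1-y_1^2-y_2^2}$. Let $\chi,\chi'$ be their angles; we must show $\chi'=\chi$. Since $P'\in\Omega$,
\begin{itemize}
\item[(i)] $|y_1|\le\tan\eta\;r\cos\chi'$;
\item[(ii)] $r^2\sin^2\chi'+y_2^2\le\frac12$;
\item[(iii)] if $w\neq0$ at $P'$, then $g:=\psi-\theta_1=\arctan\frac{y_2}{x_2}-\arctan\frac{y_1}{x_1}\in[-\frac\pi4,\frac\pi4]$ at $P'$.
\end{itemize}

If $P=P_\pm$, then $\chi=0$ and $|y_1|=r\tan\eta\ne0$, so (i) gives $\cos\chi'\ge1$ and $\chi'=0$.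

Otherwise $w\ne0$ and $\psi=\theta_1\pm\frac\pi4\ne0$ at $P$, so $y_2\neq0$; hence $w\ne0$ at $P'$, and $\chi'>0$. Applying $t$ to both points if necessary, assume that $P$ is in the part $k=0$, i.e.\ $\varphi=0$ at $P$. Then $\psi=\theta_1-\frac\pi4<0$, so $y_2<0$, and $g(\chi)=-\frac\pi4$, where $g$ is now regarded as a function of the angle on the orbit $y_1,y_2=$ const. If $P$ is on a ray, then $|y_1|=r\tan\eta\cos\chi\ne0$ and (i) gives $\chi'\le\chi$. If $P$ is on the arc in $T$, then equality holds in (ii) for $\chi$, and again $\chi'\le\chi$. Differentiating,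
$$g'=\frac{-y_2x_1}{|w|^2}-\frac{y_1x_2}{|z|^2}.$$
If $y_1\le0$, then $g'>0$ on $(0,\chi]$. If $y_1>0$: as the angle decreases, $x_1/|w|^2$ increases and $x_2/|z|^2$ decreases, so on $(0,\chi]$ the derivative $g'$ is at least its value at $P$, which is
$$\cot\rho\,\sin(\tfrac\pi4-\theta_1)\cos\theta_1-\tan\rho\,\sin\theta_1\cos(\tfrac\pi4-\theta_1)\ \ge\ \sin(\tfrac\pi4-2\theta_1)>0,$$
because $\rho\le\frac\pi4$ and $0<\theta_1\le\eta<\frac\pi8$. So $\chi'<\chi$ would give $g(\chi')<-\frac\pi4$, contradicting (iii). Hence $\chi'=\chi$.
\end{proof}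

\begin{proposition}\label{unique}
$\mathcal H$ bounds only one least-area disc in $\Omega$. In particular $tD=D$.
\end{proposition}

\begin{proof}
Let $D_1,D_2\subset\Omega$ be least-area discs bounded by $\mathcal H$, possibly equal. By Lemma~\ref{slide}, and since $r>0$,
\begin{equation}\label{noh}
Y_{\pm s}\mathcal H\cap\Omega=\emptyset\qquad(0<s\le\tfrac\pi2).
\end{equation}
So for such $s$ all points of $Y_sD_1\cap D_2$ are interior to both discs. Also $Y_{\pi/2}\Omega\cap\Omega=\emptyset$, since $\chi\in[0,\frac\pi2)$ on $\Omega$.

\emph{Claim: $Y_sD_1\cap D_2=\emptyset$ for $0<s<\frac\pi2$.} The set of $s\in[0,\frac\pi2]$ with $Y_sD_1\cap D_2\ne\emptyset$ is closed and omits $\frac\pi2$. If the claim fails, it has a largest element $s^*\in(0,\frac\pi2)$. Let $x$ be any point of $Y_{s^*}D_1\cap D_2$. If the surfaces are transverse at $x$, they still intersect for slightly larger $s$, a contradiction. So they are tangent at $x$, and near $x$ they are graphs over the common tangent plane. The difference of the graph functions solves a linear homogeneous elliptic equation and vanishes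 at $x$. If it takes both signs, it still does so for slightly larger $s$, and the surfaces still intersect: a contradiction. So it has one sign, and by the strong maximum principle the surfaces coincide near $x$. Thus $\mathrm{int}\,D_2\cap Y_{s^*}D_1$ is nonempty, open and closed in $\mathrm{int}\,D_2$. Hence $\mathrm{int}\,D_2\subset Y_{s^*}D_1$, and passing to the closure $\mathcal H\subset Y_{s^*}D_1\subset Y_{s^*}\Omega$, contradicting \eqref{noh}.

Exchanging $D_1$ and $D_2$ gives the same conclusion for $-\frac\pi2<s<0$. Points of $D_1$ and $D_2$ with equal $(y_1,y_2)$ differ by some $Y_s$ with $|s|<\frac\pi2$, so they coincide. Let $\mathrm{pr}=(y_1,y_2)$. Applying this to a pair of equal discs, we see that $\mathrm{pr}$ is injective on each $D_i$, so $\mathrm{pr}(D_i)$ is the closed Jordan domain bounded by $\mathrm{pr}(\mathcal H)$. Thus $\mathrm{pr}(D_1)=\mathrm{pr}(D_2)$, and therefore $D_1=D_2$. Since $tD$ is also a least-area disc in $\Omega$ bounded by $\mathcal H$, $tD=D$.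
\end{proof}

\subsection{The tiling}

The half-turns about the edges of $\mathcal H$ are
$$r^k_\pm(z,w)=(e^{\pm2i\eta}\bar z,\ (-1)^ke^{\pm2i\eta}\bar w),\qquad\sigma_k(z,w)=(i^{-k}w,\ i^kz),\qquad k=0,1.$$
Let $G$ be the group they generate. For $j$ mod $8l$ and $m$ mod $4$ let
$$\Omega^1_{j,m}=\{\rho\le\tfrac\pi4,\ (2j-1)\eta\le\theta_1\le(2j+1)\eta,\ \tfrac{m\pi}2\le\theta_2-\theta_1\le\tfrac{(m+1)\pi}2\},$$
and let $\Omega^2_{j,m}$ be defined by $\rho\ge\frac\pi4$ and the same conditions with $\theta_1,\theta_2$ exchanged. These boxes cover $\mathbb S^3$, and $\Omega=\Omega^1_{0,0}$. The open boxes, defined by strict inequalities and $\rho\ne0,\frac\pi2$, are disjoint. Call a box \emph{even} if $j+m$ is even; there are $32l$ even boxes.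

\begin{lemma}\label{tilA}
$G$ acts simply transitively on the even boxes; $|G|=32l$.
\end{lemma}

\begin{proof}
In terms of the angles
\begin{align*}
r^k_\pm:&\quad(\theta_1,\theta_2)\mapsto(\pm2\eta-\theta_1,\ \pm2\eta+k\pi-\theta_2),\\
\sigma_k:&\quad(\theta_1,\theta_2)\mapsto(\theta_2-\tfrac{k\pi}2,\ \theta_1+\tfrac{k\pi}2),\quad\rho\mapsto\tfrac\pi2-\rho,
\end{align*}
and therefore, since $\frac{k\pi}2=4lk\eta$,
\begin{align*}
r^k_\pm:&\quad\Omega^1_{j,m}\mapsto\Omega^1_{\pm1-j,\,2k-1-m}, &&\Omega^2_{j,m}\mapsto\Omega^2_{\pm1+4lk-j,\,-2k-1-m},\\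
\sigma_k:&\quad\Omega^1_{j,m}\mapsto\Omega^2_{j+2lk,\,m-2k}, &&\Omega^2_{j,m}\mapsto\Omega^1_{j-2lk,\,m+2k}.
\end{align*}
So $G$ preserves the set of even boxes. Put
$$c=r^0_+r^0_-=e^{4i\eta}=e^{i\pi/(2l)},\qquad b=r^0_+r^1_+=\mathrm{diag}(1,-1),\qquad\kappa=r^0_+ .$$
The elements $c^ab^\beta\sigma_0^\gamma\kappa^{\gamma'}$ form a group, because $c$ commutes with $b$ and $\sigma_0$, $\kappa c\kappa^{-1}=c^{-1}$, $\sigma_0b\sigma_0=-b=c^{2l}b$, and $\kappa$ commutes with $\sigma_0$ and $b$. This group contains all generators of $G$: $r^0_-=c^{-1}\kappa$, $r^1_\pm=r^0_\pm b$, and $\sigma_1=c^{-l}b\sigma_0$. As $c$ has order $4l$ and $b,\sigma_0,\kappa$ are involutions, $|G|\le4l\cdot8=32l$.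

On type-1 boxes $c$ is $(j,m)\mapsto(j+2,m)$, $b$ is $(j,m)\mapsto(j,m+2)$, and $\kappa$ maps $(0,0)$ to $(1,-1)$; $\sigma_0$ exchanges $\Omega^1_{j,m}$ and $\Omega^2_{j,m}$. So $G$ is transitive on the $32l$ even boxes. Hence it is simply transitive and $|G|=32l$.
\end{proof}

\begin{lemma}\label{asA}
$\hat A=\hat A_l=\bigcup_{g\in G}gD$ is a closed connected embedded minimal surface with $\chi(\hat A)=-16l$.
\end{lemma}

\begin{proof}
We check Proposition~\ref{assembly} with the open even boxes as tiles. The interior of $D$ lies in the open box of $\Omega$. Each $g\mathcal H$ consists of the four corner rays of its box and of its two arcs on $T$ with $\varphi\in\frac\pi2\mathbb Z$, so it is disjoint from all open boxes. A disc can meet a given point only if its closed box contains the point. Incidences: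
\begin{itemize}
\item An open ray $\theta_1=(2j+1)\eta$, $\varphi=\frac{m\pi}2$, $0<\rho<\frac\pi4$ lies in the four boxes $\Omega^1_{j',m'}$ with $j'\in\{j,j+1\}$, $m'\in\{m-1,m\}$, of which exactly two are even. For $\rho>\frac\pi4$ exchange $\theta_1$ and $\theta_2$.
\item An open arc $\varphi=\frac{m\pi}2$, $|\theta_1-2j\eta|<\eta$ on $T$ satisfies $|\theta_2-2(j+2lm)\eta|<\eta$ and $\theta_1-\theta_2=-\frac{m\pi}2$. So it lies in the boxes $\Omega^1_{j,m},\Omega^1_{j,m-1}$, exactly one of which is even, in $\Omega^2_{j+2lm,-m},\Omega^2_{j+2lm,-m-1}$, exactly one of which is even, and in no others.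
\item A vertex on $T$ is a corner $\theta_1=(2j+1)\eta$, $\varphi=\frac{m\pi}2$ of four boxes of type 1; as $\theta_2=(2(j+2lm)+1)\eta$ there, it is also a corner of four boxes of type 2. Two of each type are even.
\item A vertex on $C_1$ has $\theta_1=(2j+1)\eta$ and lies in the eight boxes $\Omega^1_{j',m'}$ with $j'\in\{j,j+1\}$, $m'$ mod $4$, four of them even. Vertices on $C_2$ are images under $\sigma_0$.
\end{itemize}
So there are two discs at each edge and four at each vertex, and $\chi(\hat A)=32l(1-\frac64)=-16l$.
\end{proof}

\subsection{Sides and quotient}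

\begin{proof}[Proof of Theorem~\ref{thmA}]
By Proposition~\ref{assembly} the scalar $c=e^{i\pi/(2l)}=r^0_+r^0_-$ preserves each component of $\mathbb S^3\setminus\hat A$.

Since $t\mathcal H=\mathcal H$, conjugation by $t$ permutes the generators of $G$, and $tD=D$ by Proposition~\ref{unique}. Hence $t\hat A=\hat A$. The point $(1,0)$ is fixed by $t$ and is not on $\hat A$, because the discs meet $C_1$ only in vertices, where $\theta_1$ is an odd multiple of $\eta$. So $t$ preserves each component.

Let $S(z,w)=(e^{i\pi/4}w,-e^{-i\pi/4}z)$. Then $S=gt$ with $g(z,w)=e^{3\pi i/4}(\bar w,\bar z)$. Since $r^0_+\sigma_0(z,w)=e^{i\pi/(4l)}(\bar w,\bar z)$, we have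
$$g=c^ar^0_+\sigma_0\quad\text{with}\quad 2a+1=3l,$$
which is solvable because $l$ is odd. So $g\in G$ is a word of even length; it preserves the components, and so does $S$. So do $\mathrm{diag}(i,-i)=\sigma_0\sigma_1$ and $e^{2\pi i/l}=c^4$.

The group $\Gamma'=\langle e^{2\pi i/l},\mathrm{diag}(i,-i),S\rangle$ equals $u\Gamma_{2,l}u^{-1}$ with $u=\mathrm{diag}(e^{i\pi/8},e^{-i\pi/8})$: the first two generators commute with $u$, and $u$ conjugates $(z,w)\mapsto(w,-z)$ to $S$. By Lemma~\ref{spaceforms} it has order $8l$ and acts freely, and it lies in $SO(4)$. It preserves $\hat A$ and both components, so $\hat A/\Gamma'$ is an embedded connected two-sided surface in an orientable manifold, hence orientable. It is minimal with $\chi=-16l/8l=-2$, so its genus is $2$.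
\end{proof}

\section{The pentagon surfaces $\hat B_q$}\label{sec:B}

Let $q\ge2$ be even and $p=q+1$, which is odd and prime to $q$. Put $s=\theta_1+\theta_2$ and $\delta=\theta_1-\theta_2$. Let
$$Q=\{\rho\le\tfrac\pi4,\ 0\le s\le\tfrac\pi{2p},\ 0\le\delta\le\tfrac\pi{2q}\},$$
$P_\theta=(e^{i\theta},0)$, $Y=\frac1{\sqrt2}(1,1)$, $X_1=\frac1{\sqrt2}(e^{i\pi/4q},e^{-i\pi/4q})$ and $X_2=\frac1{\sqrt2}(e^{i\pi/4p},e^{i\pi/4p})$. Let $\mathcal P$ be the pentagon with edges
\begin{itemize}
\item $E_C$: the arc of $C_1$ from $P_{\pi/4p}$ to $P_{\pi/4q}$;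
\item $E_1$: the ray $P_{\pi/4q}X_1$, where $s=0$, $\delta=\frac\pi{2q}$;
\item $E_-$: the arc $X_1Y$ of the great circle $\{s=0\}\cap T=\{w=\bar z\}$;
\item $E_+$: the arc $YX_2$ of the great circle $\{\delta=0\}\cap T=\{w=z\}$;
\item $E_2$: the ray $X_2P_{\pi/4p}$, where $s=\frac\pi{2p}$, $\delta=0$.
\end{itemize}
All angles are $\pi/2$: rays are orthogonal to $C_1$ and to $T$, and the circles $s=0$ and $\delta=0$ are orthogonal on $T$.

\subsection{The barrier domain}

We want a disc in $Q$, but the functions that define $Q$ do not make it a barrier domain: the four of them that cut out the walls in $s$ and $\delta$ have the form $\mathrm{Im}(e^{-ia}zw)$, $\mathrm{Im}(e^{-ia}z\bar w)$ up to sign, and all four vanish on $C_1$, with differentials in the two-dimensional space spanned by $\mathrm{Re}\,dw$ and $\mathrm{Im}\,dw$. So we keep only the walls $s=0$ and $\delta=0$, which meet along $C_1$ at angle $2\theta_1$ (the wedge $|\theta_2|\le\theta_1$), and add the sphere $\theta_1=\frac\pi{4q}$. At $P_0$ this wedge closes up, and we cut the bad point off with a great sphere. The confinement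 to $Q$ is recovered afterwards from the maximum principle.

Fix $A>\cot\frac\pi{4p}$ and $C>1$, let
$$\ell=A\,\mathrm{Im}z-\mathrm{Re}z+C\,\mathrm{Re}w=\cos\rho\,(A\sin\theta_1-\cos\theta_1)+C\sin\rho\cos\theta_2,$$
and put
$$W=\{\rho\le\tfrac\pi4,\ 0\le\theta_1\le\tfrac\pi{4q},\ |\theta_2|\le\theta_1\text{ (if }w\ne0),\ \ell\ge0\}.$$

\begin{lemma}\label{W}
$W$ is a contractible barrier domain with functions
$$v_T,\quad\mathrm{Im}(zw)=\tfrac12\sin2\rho\sin s,\quad\mathrm{Im}(z\bar w)=\tfrac12\sin2\rho\sin\delta,\quad\mathrm{Im}(e^{i\pi/4q}\bar z)=\cos\rho\,\sin(\tfrac\pi{4q}-\theta_1),\quad\ell .$$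
We have $\mathcal P\subset\partial W$ and $\ell>0$ on $\mathcal P$, and no single one of the functions vanishes on all of $\mathcal P$.
\end{lemma}

\begin{proof}
\emph{The inequalities.} On $W$ the five functions are $\ge0$. Conversely, let them be $\ge0$ at a point of $U=\{\mathrm{Re}\,z>0\}$, so $\theta_1\in(-\frac\pi2,\frac\pi2)$. The first gives $\rho\le\frac\pi4$ and the fourth $\theta_1\le\frac\pi{4q}$. If $w=0$, then $\ell\ge0$ gives $\tan\theta_1\ge\frac1A>0$. If $w\ne0$, the second and third give $\cos\theta_1|\sin\theta_2|\le\sin\theta_1\cos\theta_2$. As $\cos\theta_1>0$, this excludes $\cos\theta_2=0$; if $\cos\theta_2>0$, it gives $|\theta_2|\le\theta_1$; if $\cos\theta_2<0$, it gives $\theta_1\le0$ and then $\ell<0$, a contradiction. So $W$ is the set where the five functions are $\ge0$ in $U$. Since $\mathrm{Re}\,z$ is bounded below by a positive constant on $W$, $W$ is compact.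

\emph{The pentagon.} On $E_C,E_1,E_2$ we have $\theta_1\ge\frac\pi{4p}$, so $A\sin\theta_1-\cos\theta_1>0$, and $\mathrm{Re}\,w\ge0$; so $\ell>0$. On $E_\pm$, $\theta_1=|\theta_2|$ and $\ell=\frac1{\sqrt2}(A\sin\theta_1+(C-1)\cos\theta_1)>0$. So $\mathcal P\subset W$, and each edge lies on a face $\{\mathrm{Im}(zw)=0\}$ or $\{\mathrm{Im}(z\bar w)=0\}$. Neither $v_T$ nor $\ell$ vanishes on $E_C$; $\mathrm{Im}(zw)\neq0$ inside $E_+$; $\mathrm{Im}(z\bar w)\ne0$ inside $E_-$; $\mathrm{Im}(e^{i\pi/4q}\bar z)\ne0$ at $Y$.

\emph{The face $\ell=0$.} For points with $w\neq0$ that satisfy the other conditions defining $W$, $\ell\ge0$ is equivalent to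
\begin{equation}\label{ell}
\tan\rho\ \ge\ \frac{\cos\theta_1-A\sin\theta_1}{C\cos\theta_2},
\end{equation}
and the right side is at most $\frac1C<1$ because $\sin\theta_1\ge0$ and $0<\cos\theta_1\le\cos\theta_2$. So where $\ell=0$ we have $\rho<\frac\pi4$ and $\cos\theta_1-A\sin\theta_1\ge0$, i.e.\ $\theta_1\le\arctan\frac1A<\frac\pi{4p}<\frac\pi{4q}$ (for $w=0$ this is immediate). The face $\ell=0$ misses $T$ and the sphere $\theta_1=\frac\pi{4q}$.

\emph{Independence.} At points with $\ell=0$, $\rho>0$ we have
$$d\ell(\partial_\rho)=\sin\rho\,(\cos\theta_1-A\sin\theta_1)+C\cos\rho\cos\theta_2>0,$$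
and the other active differentials are multiples of the independent forms $ds,d\delta$, which kill $\partial_\rho$. At points with $\ell>0$, $\rho>0$ the active differentials are multiples of $d\rho$ and of at most two of $ds,d\delta,d\theta_1$ (if $s=\delta=0$, then $\theta_1=0\neq\frac\pi{4q}$), so they are independent. On $C_1\cap W$ we have $\theta_1\ge\arctan\frac1A>0$. At $P_\theta$ the differentials of $\mathrm{Im}(zw)$ and $\mathrm{Im}(z\bar w)$ are $\mathrm{Im}(e^{i\theta}dw)$ and $\mathrm{Im}(e^{i\theta}d\bar w)$. They are independent because $\sin2\theta\ne0$, and they kill $\partial_{\theta_1}$. At most one further function is active there: $\ell$, with $\partial_{\theta_1}\ell=A\cos\theta+\sin\theta>0$, or $\mathrm{Im}(e^{i\pi/4q}\bar z)$, with $\theta_1$-derivative $-1$.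

\emph{Contractibility.} Moving $\theta_2$ linearly to $0$ does not decrease $\ell$ and retracts $W$ to its part with $w\ge0$ real. There \eqref{ell} shows that increasing $\rho$ to $\frac\pi4$ stays in $W$ (from $\rho=0$ too, since $\ell\ge0$ on $C_1$ means that the numerator in \eqref{ell} is $\le0$). This retracts to the interval $\rho=\frac\pi4$, $\theta_2=0$, $0\le\theta_1\le\frac\pi{4q}$.
\end{proof}

Proposition~\ref{plateau} gives a least-area disc $D\subset W$ with $\partial D=\mathcal P$. On $\mathrm{int}\,D$
$$0<\rho<\tfrac\pi4,\qquad s,\delta>0,\qquad\theta_1<\tfrac\pi{4q},$$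
so that $D\cap C_1=E_C$. Lemma~\ref{corner} applies. For (a) use $\mathrm{Re}\,w$ on $E_C$ (on $\mathrm{int}\,D$, $\mathrm{Re}\,w=\sin\rho\cos\theta_2>0$), $\mathrm{Im}(zw)$ on $E_1$, $\mathrm{Im}(z\bar w)$ on $E_2$, and $v_T$ on $E_\pm$. For (b) use $\mathrm{Re}\,w$ at $P_{\pi/4p},P_{\pi/4q}$, whose derivative along the ray is $\cos\theta_2>0$; $v_T$ at $X_1,X_2$; and $\mathrm{Im}(zw)$ at $Y$, where the plane of edge directions is tangent to $T$ and $\mathrm{Im}(zw)=\frac12\sin s$ on $T$.

\subsection{The disc lies in $Q$}

The bound on $\delta$ is immediate. For $s$ we compare $D$ with the torus on which $s$ equals its supremum over $\mathrm{int}\,D$. The only delicate point is that $s$ is not continuous at $C_1$.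

\begin{lemma}\label{confine}
On $\mathrm{int}\,D$ we have $0<\rho<\frac\pi4$, $0<s<\frac\pi{2p}$, $0<\delta<\frac\pi{2q}$.
\end{lemma}

\begin{proof}
We have $\delta=2\theta_1-s<\frac\pi{2q}$ and $s=2\theta_1-\delta<\frac\pi{2q}$. It remains to show $s<\frac\pi{2p}$. Suppose first that
$$s_*:=\sup_{\mathrm{int}D}s>\tfrac\pi{2p};\qquad\text{note }s_*\le\tfrac\pi{2q}.$$
The test function $v=\mathrm{Im}(e^{-is_*}zw)=\frac12\sin2\rho\,\sin(s-s_*)$ is $\le0$ on $D$, and $v\not\equiv0$ on $D$ because $0\le s\le\frac\pi{2p}<s_*$ on $E_+$. Choose $x_n\in\mathrm{int}\,D$ with $s(x_n)\to s_*$ and $x_n\to x\in D$.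
\begin{itemize}
\item If $x\in\mathrm{int}\,D$, then $v(x)=0$ and $v\equiv0$ on $D$ by Lemma~\ref{maxprin}: a contradiction.
\item If $x\in\mathcal P\setminus C_1$, then $s$ is continuous at $x$ and $s(x)\le\frac\pi{2p}<s_*$: a contradiction.
\item If $x\in E_C$, use the reflected conformal parameter of Lemma~\ref{corner} with $E_C\subset\{y=0\}$ and $\mathrm{int}\,D$ in $\{y>0\}$. Then $w\circ F$ vanishes on $y=0$, so $w\circ F=yW_0$ with $W_0$ smooth. As $F$ is a conformal immersion and $\partial_xF$ is tangent to $C_1$, $\partial_yF$ is nonzero and orthogonal to $C_1$, so $W_0\ne0$ at $x$. Thus $\theta_2\to\vartheta:=\arg W_0(x)$ as one approaches $x$ in $\mathrm{int}\,D$. If $x$ is a vertex, $\vartheta$ is the direction of the ray there: at $P_{\pi/4p}$, $s\to\frac\pi{2p}$; at $P_{\pi/4q}$, $s\to0$; both contradict $s(x_n)\to s_*$. If $x=P_\theta$ is interior to $E_C$, then $\theta+\vartheta=s_*$, and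
$$\partial_y(v\circ F)(x)=\mathrm{Im}\big(e^{-is_*}e^{i\theta}W_0(x)\big)=0 .$$
By Lemma~\ref{maxprin} (strong maximum principle and Hopf lemma for $-v\ge0$), $v\equiv0$: a contradiction.
\end{itemize}
So $s\le\frac\pi{2p}$ on $\mathrm{int}\,D$. If equality holds at an interior point, the same $v$ with $s_*=\frac\pi{2p}$ is $\le0$ with an interior zero, so $v\equiv0$, which is false on the open arc $E_+$, where $0<s<\frac\pi{2p}$.
\end{proof}

\subsection{The group and the tiles}

The pair $(s,\delta)$ is defined modulo the lattice $\Lambda=\langle(2\pi,2\pi),(2\pi,-2\pi)\rangle$. Let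
$$Q^1_{j,m}=\{\rho\le\tfrac\pi4,\ \tfrac{j\pi}{2p}\le s\le\tfrac{(j+1)\pi}{2p},\ \tfrac{m\pi}{2q}\le\delta\le\tfrac{(m+1)\pi}{2q}\},$$
and let $Q^2_{j,m}$ be the same with $\rho\ge\frac\pi4$. Here $(j,m)$ is taken modulo $\langle(4p,4q),(4p,-4q)\rangle$, which preserves the parities of $j$ and $m$; there are $32pq$ tiles of each type. They cover $\mathbb S^3$, and the open tiles (strict inequalities, $\rho\ne0,\frac\pi2$) are disjoint. Call $Q^1_{j,m}$ \emph{admissible} if $j+m$ is even and $Q^2_{j,m}$ \emph{admissible} if $j+m$ is odd. There are $32pq$ admissible tiles, and $Q=Q^1_{0,0}$ is one.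

The half-turns about the edges of $\mathcal P$ act as follows, ``flip'' meaning $\rho\mapsto\frac\pi2-\rho$.
\begin{center}
\begin{tabular}{lll}
edge & half-turn & action on $(s,\delta)$\\ \hline
$E_C$ & $r_C(z,w)=(z,-w)$ & $(s+\pi,\ \delta-\pi)$\\
$E_1$ & $r_1(z,w)=(e^{i\pi/2q}\bar z,\ e^{-i\pi/2q}\bar w)$ & $(-s,\ \frac\pi q-\delta)$\\
$E_2$ & $r_2(z,w)=(e^{i\pi/2p}\bar z,\ e^{i\pi/2p}\bar w)$ & $(\frac\pi p-s,\ -\delta)$\\
$E_+$ & $\sigma_+(z,w)=(w,z)$ & $(s,\ -\delta)$, flip\\
$E_-$ & $\sigma_-(z,w)=(\bar w,\bar z)$ & $(-s,\ \delta)$, flip
\end{tabular}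
\end{center}
Let $G$ now denote the group generated by these five half-turns.

\begin{lemma}\label{tilB}
$G$ consists of all isometries
$$(s,\delta)\mapsto(\epsilon s+a,\ \epsilon'\delta+b),\quad\epsilon,\epsilon'=\pm1,\ a\in\tfrac\pi p\mathbb Z,\ b\in\tfrac\pi q\mathbb Z,\ \text{ with a flip iff }\epsilon\epsilon'=-1 .$$
It has order $32pq$ and acts simply transitively on the admissible tiles.
\end{lemma}

\begin{proof}
The listed maps are isometries: translations are $\mathrm{diag}(e^{i(a+b)/2},e^{i(a-b)/2})$, and the signs are realized by $1$, $(\bar z,\bar w)$, $\sigma_+$, $\sigma_-$. They form a group $H$, with $(a,b)$ modulo $\Lambda\subset\frac\pi p\mathbb Z\times\frac\pi q\mathbb Z$. This sublattice has index $8pq$, so $|H|=32pq$. All generators lie in $H$; for $r_C$ note $\pi=p\cdot\frac\pi p=q\cdot\frac\pi q$. Conversely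
$$r_2\sigma_-\sigma_+=e^{i\pi/(2p)}\ \text{ is the translation }(\tfrac\pi p,0),\qquad r_1\sigma_-\sigma_+=\mathrm{diag}(e^{i\pi/2q},e^{-i\pi/2q})\ \text{ is }(0,\tfrac\pi q),$$
and $\sigma_\pm$ give all signs. So $G=H$. Translations change $(j,m)$ by arbitrary (even, even) vectors, $\sigma_-\sigma_+$ maps $Q^i_{j,m}$ to $Q^i_{-1-j,-1-m}$, and $\sigma_+$ maps $Q^1_{j,m}$ to $Q^2_{j,-1-m}$ and vice versa. These elements generate $G$; they preserve admissibility and act transitively on the admissible tiles. The orders agree, so $G$ is simply transitive.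
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\foreach \x/\y in {0/0,2/0,1/1,3/1,0/2,2/2,1/3,3/3}
  \fill[gray!30] (\x,\y) rectangle ++(1,1);
\draw[very thin] (0,0) grid (4,4);
\foreach \i in {0,2,4} {
  \draw[very thick] (\i,0)--(\i,4);
  \draw[very thick] (0,\i)--(4,\i);
}
\foreach \x/\y in {1/0,3/0,0/1,2/1,4/1,1/2,3/2,0/3,2/3,4/3,1/4,3/4}
  \fill (\x,\y) circle (0.09);
\node[below left] at (0,0) {$Y$};
\node[below] at (1,-0.05) {$X_2$};
\node[left] at (-0.05,1) {$X_1$};
\node[right] at (4.15,0) {$s$};
\node[above] at (0,4.1) {$\delta$};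
\end{tikzpicture}
\caption{Part of the torus $T$ in the coordinates $(s,\delta)$, with grid units $\frac\pi{2p}$ and $\frac\pi{2q}$. Gray squares carry admissible tiles of type 1 ($\rho\le\frac\pi4$), white squares admissible tiles of type 2 ($\rho\ge\frac\pi4$). Bold lines are made of the polygon edges lying on $T$. At each dot a ray of the polygons leaves $T$ on each side. The lower left square belongs to $Q$.}
\label{fig:grid}
\end{figure}

\subsection{Incidences}

Label the vertices of the $(s,\delta)$-grid by $(J,K)$: $s=\frac{J\pi}{2p}$, $\delta=\frac{K\pi}{2q}$. $G$ preserves the parities of $J$ and of $K$. For $Q$ the points $Y,X_2,X_1$ are $(0,0),(1,0),(0,1)$. By equivariance the pentagon $g\mathcal P$ of each admissible tile consists of its two corner rays with $J+K$ odd, its $T$-edges on the lines $K$ even and $J$ even, and an arc of $C_1$ or $C_2$ (Figure~\ref{fig:grid}).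

\begin{lemma}\label{asB}
$\hat B=\hat B_q=\bigcup_{g\in G}gD$ is a closed connected embedded minimal surface with $\chi(\hat B)=-8pq$.
\end{lemma}

\begin{proof}
We check Proposition~\ref{assembly} with the open admissible tiles. By Lemma~\ref{confine}, $\mathrm{int}\,D$ lies in the open tile of $Q$, and the polygons avoid all open tiles. Away from $C_1$ and $C_2$ a disc can meet a given point only if its closed tile contains the point.
\begin{itemize}
\item \emph{Open rays, $J+K$ odd.} Of the four tiles of the given type around the ray, exactly two are admissible.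
\item \emph{Open $T$-edges on a line $K$ even or $J$ even.} Of the two adjacent tiles of type 1 exactly one is admissible, and of the two of type 2 also exactly one: total two.
\item \emph{Vertices on $T$.} A point with $J,K$ both even (an image of $Y$) or $J+K$ odd (an image of $X_1$ or $X_2$) is a corner of two admissible tiles of each type: total four. It is a vertex of the pentagon of each. Points with $J,K$ both odd are on no pentagon.
\item \emph{$C_1$} (for $C_2$ apply $\sigma_+$). A disc $gD$ meets $C_1$ iff $g$ is non-flip, and then in $gE_C$. A non-flip element has $\epsilon=\epsilon'$ and acts on $C_1$ by $\theta_1=\frac{s+\delta}2\mapsto\epsilon\theta_1+\frac{a+b}2$, where $\frac{a+b}2$ ranges over $\frac\pi{2pq}\mathbb Z$ because $\gcd(p,q)=1$. Measure $\theta_1$ in units of $\frac\pi{4pq}$. Then $E_C=[q,p]=[q,q+1]$, and the elements act by $\pm$ and arbitrary even shifts. \emph{Here $p=q+1$ is used}: $E_C$ has length $1$, so its images are exactly the intervals $[i,i+1]$, $i\in\mathbb Z$ mod $8pq$, without partial overlaps. The parity of endpoints is preserved.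

\emph{Edges.} Let a non-flip element map an interval to itself. It cannot reverse the interval, because the endpoints have opposite parities; so it is a translation fixing $C_1$ pointwise. Then $\frac{a+b}2\in2\pi\mathbb Z$, and modulo $\Lambda$ we may take $a=-b\in\frac\pi p\mathbb Z\cap\frac\pi q\mathbb Z=\pi\mathbb Z$. So it is $1$ or $r_C$. Hence each open interval lies in exactly two discs and is an edge of both.

\emph{Vertices.} The non-flip subgroup has order $16pq$ and acts transitively on the $4pq$ endpoints of each parity, so the stabilizer of an endpoint has order $4$. A vertex $x\in C_1$ lies in $gD$ iff $g$ is non-flip and maps the endpoint of $E_C$ of the same parity to $x$. So it lies in exactly four discs and is a vertex of each.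
\end{itemize}
Hence $\chi(\hat B)=32pq(1-\frac54)=-8pq$.
\end{proof}

\subsection{Sides and quotient}

\begin{proof}[Proof of Theorem~\ref{thmB}]
By Proposition~\ref{assembly} words of odd length in the five half-turns exchange the components of $\mathbb S^3\setminus\hat B$ and words of even length preserve them. So $e^{i\pi/(2p)}=r_2\sigma_-\sigma_+$ exchanges them, while
$$e^{2\pi i/p}=(r_2\sigma_-\sigma_+)^4,\qquad\mathrm{diag}(e^{i\pi/q},e^{-i\pi/q})=(r_1\sigma_-\sigma_+)^2,\qquad\big((z,w)\mapsto(w,-z)\big)=r_C\sigma_+$$
preserve them. So $\Gamma_{q,p}$ preserves $\hat B$ and both components. By Lemma~\ref{spaceforms} it acts freely with order $4pq$, and it lies in $SO(4)$. Hence $\hat B/\Gamma_{q,p}$ is an embedded connected two-sided, hence orientable, minimal surface with $\chi=-8pq/4pq=-2$, i.e.\ of genus $2$.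
\end{proof}

With Section~\ref{sec:red} this completes the proof of Theorem~\ref{main}.

\begin{remark}[Area bounds, not used above]
(i) $\mathrm{area}(\hat A_l/\Gamma')<\frac{\pi^2}{2l}$. The part $\varphi\in\{0,\frac\pi2\}$ of $\partial\Omega$ (including the arc of $C_1$) is a disc bounded by $\mathcal H$. Each half has induced metric $d\rho^2+d\theta_1^2$, so the area is $2\cdot\frac\pi4\cdot2\eta=\frac{\pi^2}{8l}$. This disc lies in $\partial\Omega$, so by Proposition~\ref{plateau} it is not least-area. So $\mathrm{area}(\hat A_l)<32l\cdot\frac{\pi^2}{8l}=4\pi^2$; divide by $8l$.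

(ii) $\mathrm{area}(\hat B_q/\Gamma_{q,p})\ge\frac\pi q$. Since $e^{i\pi/(2p)}$ exchanges the sides, a point of a scalar orbit that is not on $\hat B_q$ and its images under the powers of $e^{i\pi/(2p)}$ lie alternately on the two sides. So each scalar orbit meets $\hat B_q$ in at least $4p$ points. The Hopf projection onto the sphere of radius $\frac12$, of area $\pi$, does not increase area, so $\mathrm{area}(\hat B_q)\ge4\pi p$; divide by $4pq$.

In $\mathbb S^3/(Q_8\times\mathbb Z_3)$ the area is less than $\frac{\pi^2}6$ for the first surface and at least $\frac\pi2$ for the second. As $\frac\pi2<\frac{\pi^2}6$, these bounds do not separate the two surfaces. The side-exchange argument does.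
\end{remark}

\begin{remark}[Scope]
Non-uniqueness is proved here for $\mathbb S^3/(Q_8\times\mathbb Z_3)$, which suffices to disprove the conjecture. We claim no classification, and nothing about uniqueness in other individual space-forms.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GT} Gilbarg--Trudinger, Theorem 3.5 and Lemma 3.4.
\bibitem{KL} Daniel Ketover, Yevgeny Liokumovich, \emph{The Smale conjecture and min-max theory}, arXiv:2310.05756 (2023).
\bibitem{LU} Ladyzhenskaya--Ural'tseva.
\bibitem{MY} Meeks--Yau, Math. Z. 179 (1982), 151--168, Theorem 1.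
\end{thebibliography}

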